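\title{Depth and the vanishing of the Lyubeznik numbers $\lambda_{i-2,i}$}

\begin{abstract}
Let $A$ be a local ring containing a field, of depth $k$. We prove that the Lyubeznik numbers $\lambda_{i-2,i}(A)$ vanish for $2\le i<k$, which answers a question of Varbaro, and that $\lambda_{i-3,i}(A)$ need not vanish. The main step is the following: if $R$ is an $n$-dimensional regular local ring containing a field and $\operatorname{depth}R/\mathfrak a\ge3$, then $H^j_{\mathfrak a}(R)=0$ for $j\ge n-2$. Dao and Takagi proved this when $R$ is essentially of finite type over a field. We deduce the general case from theirs. In characteristic zero the module $H^{n-2}_{\mathfrak a}(R)$ is detected by a de Rham cohomology group of the complement of $V(\mathfrak a)$, this group is computed on the closed fiber of a log resolution, and it does not change when $\mathfrak a$ is replaced by a suitable algebraic ideal of the same kind.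
\end{abstract}

\section{Introduction}

All local rings in this paper are noetherian. Let $A$ be a local ring containing a field, and suppose first that $A=R/\mathfrak a$, where $(R,\mathfrak m,\Bbbk)$ is a regular local ring of dimension $n$ containing a field. The \emph{Lyubeznik numbers} of $A$ are
\[
\lambda_{i,j}(A)=\dim_{\Bbbk}\operatorname{Ext}^i_R\bigl(\Bbbk,H^{n-j}_{\mathfrak a}(R)\bigr).
\]
Lyubeznik showed that they depend only on $A$, $i$ and $j$, and not on the presentation $A=R/\mathfrak a$. For an arbitrary local ring containing a field one sets $\lambda_{i,j}(A)=\lambda_{i,j}(\widehat A)$; the completion has such a presentation by Cohen's structure theorem. It is known that $\lambda_{i,j}(A)=0$ if $j>d=\dim A$ or $i>j$, and that $\lambda_{d,d}(A)\ne0$.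

The number $\lambda_{i,j}(A)$ is a Bass number: it counts the copies of the injective hull of $\Bbbk$ in the $i$-th term of a minimal injective resolution of $H^{n-j}_{\mathfrak a}(R)$. The simplest case is computed by the spectral sequence
\[
\operatorname{Ext}^p_R\bigl(\Bbbk,H^q_{\mathfrak b}(R)\bigr)\Longrightarrow\operatorname{Ext}^{p+q}_R(\Bbbk,R),
\]
which exists for every proper ideal $\mathfrak b$ because $\Gamma_{\mathfrak b}$ preserves injective modules and $\operatorname{Hom}_R(\Bbbk,\Gamma_{\mathfrak b}(-))=\operatorname{Hom}_R(\Bbbk,-)$. The abutment is $\Bbbk$ in degree $n$ and zero otherwise. If $\mathfrak b$ is generated by a regular sequence of length $c$, then $H^q_{\mathfrak b}(R)=0$ for $q\ne c$, and so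
\begin{equation}\label{eq:ci}
\operatorname{Ext}^p_R\bigl(\Bbbk,H^c_{\mathfrak b}(R)\bigr)\cong
\begin{cases}\Bbbk& p=n-c,\\ 0&p\ne n-c.\end{cases}
\end{equation}
Thus a complete intersection has $\lambda_{d,d}=1$ and no other nonzero Lyubeznik number. It is natural to ask how much of this vanishing is forced by the depth $k=\operatorname{depth}A$. In characteristic $p$ the answer is as good as one can hope: $\lambda_{j,i}(A)=0$ for all $j$ and all $i<k$ (Lemma~\ref{lem:charp}). In any characteristic it is known that $\lambda_{i-1,i}(A)=\lambda_{i,i}(A)=0$ for $0\le i<k$. The following question comes from \cite{Var}.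

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a local ring containing a field, with $\operatorname{depth}A=k$. Is $\lambda_{i-2,i}(A)=0$ for all $2\le i<k$?}
\medskip

The answer is yes. We use the convention that the empty set has dimension $-1$.

\begin{theorem}\label{thm:A}
Let $A$ be a local ring containing a field, with $\operatorname{depth}A=k$. Then $\lambda_{i-2,i}(A)=0$ for all $2\le i<k$. More precisely, if $\widehat A=R/\mathfrak a$ with $R$ a complete regular local ring of dimension $n$ containing a field, then $\dim\operatorname{Supp}H^{n-i}_{\mathfrak a}(R)\le i-3$ for $2\le i<k$. In particular this module is zero if $i=2$.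
\end{theorem}

To see where this comes from, fix $i<k$ and localize at a prime $\mathfrak p\supseteq\mathfrak a$ with $\dim R/\mathfrak p=s\le i$. The dimension of $R$ drops by $s$ and the depth of $R/\mathfrak a$ drops by at most $s$. With $c=i-s$, the module $H^{n-i}_{\mathfrak a}(R)_{\mathfrak p}$ is the local cohomology of $R_{\mathfrak p}$ in degree $\dim R_{\mathfrak p}-c$, and $\operatorname{depth}(R/\mathfrak a)_{\mathfrak p}>c$. So one is led to the statements
\[
(V_c)\qquad \operatorname{depth}R/\mathfrak a>c\ \Longrightarrow\ H^{\dim R-c}_{\mathfrak a}(R)=0 .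
\]
If $(V_c)$ holds, the support of $H^{n-i}_{\mathfrak a}(R)$ contains no prime of dimension $i-c$ or more. The injective dimension of a local cohomology module is at most the dimension of its support, so $\lambda_{j,i}(A)=0$ for $j\ge i-c$. Now $(V_0)$ is the Hartshorne--Lichtenbaum theorem and $(V_1)$ follows from the second vanishing theorem. The question requires $(V_2)$.

\begin{theorem}\label{thm:B}
Let $(R,\mathfrak m)$ be an $n$-dimensional regular local ring containing a field, and let $\mathfrak a\subset R$ be a proper ideal with $\operatorname{depth}R/\mathfrak a\ge3$. Then $H^j_{\mathfrak a}(R)=0$ for all $j\ge n-2$.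
\end{theorem}

Depth $2$ is not enough here: for $\mathfrak a=(x_3,\dots,x_n)\subset K[[x_1,\dots,x_n]]$ the module $H^{n-2}_{\mathfrak a}(R)$ is nonzero by \eqref{eq:ci}. The localization argument uses the depth only at primes of one dimension, which gives a stronger form of Theorem~\ref{thm:A}. On the other hand $(V_3)$ fails in characteristic zero, so the pattern stops here.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] Let $\widehat A=R/\mathfrak a$ be as in Theorem~\ref{thm:A} and let $i\ge2$. If $\operatorname{depth}\widehat A_{\mathfrak p}\ge3$ for every prime $\mathfrak p$ of $\widehat A$ with $\dim\widehat A/\mathfrak p=i-2$, then $\dim\operatorname{Supp}H^{n-i}_{\mathfrak a}(R)\le i-3$. In particular $\lambda_{i-2,i}(A)=\lambda_{i-1,i}(A)=\lambda_{i,i}(A)=0$.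
\item[(2)] For all integers $3\le i<k$ there is a Cohen--Macaulay local ring $A$ of depth $k$ containing $\mathbb Q$ with $\lambda_{i-3,i}(A)\ne0$.
\end{enumerate}
\end{theorem}

Thus for $i<k=\operatorname{depth}A$ the numbers $\lambda_{j,i}(A)$ vanish for $j\in\{i-2,i-1,i\}$ (when $j\ge0$), and for no pair $3\le i<k$ is $\lambda_{i-3,i}(A)$ forced to vanish.

\subsection*{The method}
Dao and Takagi \cite{DT} proved Theorem~\ref{thm:B} for $R$ essentially of finite type over a field. What remains is to pass from such rings to a power series ring $R=K[[x_1,\dots,x_n]]$ in characteristic zero. One would like to replace $\mathfrak a$ by an ideal $\mathfrak a_\psi$ generated by algebraic elements, apply their theorem to $\mathfrak a_\psi$, and transfer the vanishing back to $\mathfrak a$. The last step is the difficulty. The module $H^{n-2}_{\mathfrak a}(R)$ is not finitely generated unless it is zero, and nothing relates it directly to $H^{n-2}_{\mathfrak a_\psi}(R)$. We therefore replace it by an invariant that depends on finitely many data.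
\begin{enumerate}
\item[(1)] If $\operatorname{depth}R/\mathfrak a\ge3$, then $H^{n-2}_{\mathfrak a}(R)$ vanishes if and only if the de Rham cohomology group $\mathbb H^{2n-3}(W,\Omega^\bullet_W)$ of $W=\operatorname{Spec}R\setminus V(\mathfrak a)$ does (Section~\ref{sec:derham}).
\item[(2)] If $X\to\operatorname{Spec}R$ is a log resolution of $\mathfrak a\mathfrak m$ with boundary $D$, the de Rham cohomology of $W$ is the hypercohomology of the complex $L^\bullet=\Omega^\bullet_X(\log D)/\mathfrak m\,\Omega^\bullet_X(\log D)$, which lives on the closed fiber, a proper $K$-scheme (Section~\ref{sec:log}).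
\item[(3)] By Popescu's theorem, $\mathfrak a$, its free resolution and $(X,D)$ come from a family over a smooth $K[x]_{(x)}$-algebra along a formal section. Another section of the family gives an algebraic ideal $\mathfrak a_\psi$ with $\operatorname{depth}R/\mathfrak a_\psi\ge3$ and with the same complex $L^\bullet$ (Section~\ref{sec:descent}).
\end{enumerate}
Section~\ref{sec:examples} carries out steps (2) and (3) by hand for $n=1$ and $n=2$. The examples of Theorem~\ref{thm:C}(2) are built from determinantal rings in Section~\ref{sec:sharp}.

\section{Results used}\label{sec:tools}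

For an ideal $\mathfrak b=(b_1,\dots,b_\mu)$ of a noetherian ring $R$, the modules $H^j_{\mathfrak b}(R)$ are the cohomology of the complex $0\to R\to\bigoplus R_{b_\alpha}\to\bigoplus R_{b_\alpha b_\beta}\to\cdots$. They vanish for $j>\mu$ and for $j>\dim R$, and they commute with flat base change. We use the following theorems.

\begin{description}
\item[(DT)] Dao--Takagi \cite{DT}: Theorem~\ref{thm:B} holds if $R$ is essentially of finite type over a field. We use this only in characteristic zero.
\item[(HL)] Hartshorne--Lichtenbaum: if $R$ is complete regular local of dimension $n$ and $\dim R/\mathfrak a>0$, then $H^n_{\mathfrak a}(R)=0$.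
\item[(SVT)] Second vanishing theorem (Ogus, Peskine--Szpiro, Huneke--Lyubeznik): let $R$ be complete regular local of dimension $n$, containing a field, with separably closed residue field. If $\dim R/\mathfrak a\ge2$ and the punctured spectrum of $R/\mathfrak a$ is connected, then $H^{n-1}_{\mathfrak a}(R)=0$.
\item[(Con)] Hartshorne: a local ring of depth at least $2$ has connected punctured spectrum.
\item[(Inj)] Lyubeznik \cite{Lyu}, and Huneke--Sharp in characteristic $p$: if $R$ is regular local and contains a field, then $\operatorname{injdim}H^j_{\mathfrak a}(R)\le\dim\operatorname{Supp}H^j_{\mathfrak a}(R)$.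
\item[(Res)] Principalization (Hironaka 1964; Temkin for all quasi-excellent $\mathbb Q$-schemes): for a nonzero ideal $J$ of an excellent regular local ring $R\supset\mathbb Q$ there is a projective birational morphism $\pi:X\to\operatorname{Spec}R$, an isomorphism over the complement of $V(J)$, with $X$ regular and integral and $J\mathcal O_X$ the ideal of a divisor with simple normal crossings support. The last condition means that at each point of $X$ the local equations of the irreducible components of $V(J\mathcal O_X)$ through that point are part of a regular system of parameters. Complete local rings are excellent.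
\item[(Pop)] Popescu: if $P\to R$ is a regular homomorphism of noetherian rings (flat with geometrically regular fibers), then $R$ is a filtered colimit of smooth $P$-algebras of finite type. For an excellent local ring $P$ the map $P\to\widehat P$ is regular.
\item[(BE)] Buchsbaum--Eisenbud criterion (Bruns--Herzog, Theorem 1.4.13): let $0\to F_l\to\dots\to F_0$ be a complex of finite free modules over a noetherian ring, with differentials $\alpha_q:F_q\to F_{q-1}$, and put $r_q=\sum_{j\ge q}(-1)^{j-q}\operatorname{rank}F_j$. Let $I_r(\alpha)$ denote the ideal of $r\times r$ minors. The complex is acyclic if and only if $\operatorname{grade}I_{r_q}(\alpha_q)\ge q$ for $1\le q\le l$. The grade of a proper ideal is the maximal length of a regular sequence in it.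
\item[(Lim)] Passage to filtered limits (EGA IV, \S8), quoted where it is used.
\item[(FF)] Theorem on formal functions: if $X$ is proper over a complete local ring $(R,\mathfrak m)$ and $F$ is coherent on $X$, then $H^q(X,F)\cong\varprojlim_eH^q(X,F/\mathfrak m^eF)$.
\item[(Dim)] Dimension formula: let $T$ be a regular local ring and $Z$ an integral scheme, of finite type and birational over $\operatorname{Spec}T$. If $z\in Z$ lies over the closed point and has the same residue field, then $\dim\mathcal O_{Z,z}=\dim T$. (Regular local rings are universally catenary.)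
\end{description}

De Rham complexes have quasi-coherent terms, but their differentials are only linear over the ground field $K$. For a bounded complex $F^\bullet$ of this kind on a separated noetherian scheme $X$, the hypercohomology $\mathbb H^j(X,F^\bullet)$ is the cohomology of the total complex of the \v Cech double complex for any finite affine open cover. Quasi-isomorphisms induce isomorphisms on hypercohomology, and short exact sequences of complexes give long exact sequences.

We abbreviate ``regular system of parameters'' to rsop.

\section{Reduction to one module over a power series ring}\label{sec:reduction}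

We first collect the behavior of depth and local cohomology under the changes of rings that we need. The tool is the Auslander--Buchsbaum formula $\operatorname{pd}_RR/\mathfrak a+\operatorname{depth}R/\mathfrak a=\dim R$ for $R$ regular local.

\begin{lemma}\label{lem:change}
Let $R$ be a regular local ring of dimension $n$ containing a field, and let $\mathfrak a$ be a proper ideal.
\begin{enumerate}
\item[(a)] If $\mathfrak p\supseteq\mathfrak a$ is a prime with $\dim R/\mathfrak p=s$, then $\dim R_{\mathfrak p}=n-s$ and $\operatorname{depth}(R/\mathfrak a)_{\mathfrak p}\ge\operatorname{depth}R/\mathfrak a-s$.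
\item[(b)] There is a flat local homomorphism $R\to R'=K[[x_1,\dots,x_n]]$ with $K$ algebraically closed. For it, $\operatorname{depth}R'/\mathfrak aR'=\operatorname{depth}R/\mathfrak a$, and $H^j_{\mathfrak aR'}(R')=0$ if and only if $H^j_{\mathfrak a}(R)=0$.
\item[(c)] If $\operatorname{depth}R/\mathfrak a\ge1$, then $H^n_{\mathfrak a}(R)=0$. If $\operatorname{depth}R/\mathfrak a\ge2$, then also $H^{n-1}_{\mathfrak a}(R)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first formula holds in any regular local ring. A free resolution localizes, so $\operatorname{pd}_{R_{\mathfrak p}}(R/\mathfrak a)_{\mathfrak p}\le n-\operatorname{depth}R/\mathfrak a$, and the depth of $(R/\mathfrak a)_{\mathfrak p}$ is at least $(n-s)-(n-\operatorname{depth}R/\mathfrak a)$.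

(b) By Cohen's theorem $\widehat R=L[[x_1,\dots,x_n]]$ for a field $L$. Let $K=\overline L$. The Koszul complex on $x$ resolves $L$ over $\widehat R$, and $x$ is a regular sequence in $R'$, so $\operatorname{Tor}_1^{\widehat R}(L,R')=H_1(x;R')=0$. By the local criterion $\widehat R\to R'$ is flat, hence so is $R\to R'$. A minimal free resolution of $R/\mathfrak a$ remains exact and minimal after the flat local base change, so the projective dimensions agree, and therefore the depths agree. Finally $H^j_{\mathfrak aR'}(R')=H^j_{\mathfrak a}(R)\otimes_RR'$ and $R'$ is faithfully flat.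

(c) By (b) we may take $R=K[[x_1,\dots,x_n]]$ with $K$ algebraically closed. Depth is at most dimension, so (HL) gives the first claim, and (Con) with (SVT) gives the second.
\end{proof}

\begin{proof}[Theorem~\ref{thm:B} implies Theorem~\ref{thm:C}(1)]
Put $M=H^{n-i}_{\mathfrak a}(R)$. Let $\mathfrak p\supseteq\mathfrak a$ be a prime with $\dim R/\mathfrak p=i-2$. Then $\dim R_{\mathfrak p}=n-i+2$, so $M_{\mathfrak p}=H^{\dim R_{\mathfrak p}-2}_{\mathfrak aR_{\mathfrak p}}(R_{\mathfrak p})$, which is zero by Theorem~\ref{thm:B} for $R_{\mathfrak p}$. If $\mathfrak p'\supseteq\mathfrak a$ has $\dim R/\mathfrak p'\ge i-2$, choose $\mathfrak p\supseteq\mathfrak p'$ with $\dim R/\mathfrak p=i-2$; then $M_{\mathfrak p'}$ is a localization of $M_{\mathfrak p}=0$. Since $\operatorname{Supp}M\subseteq V(\mathfrak a)$, we get $\dim\operatorname{Supp}M\le i-3$. By (Inj), $\operatorname{Ext}^j_R(\Bbbk,M)=0$ for $j\ge i-2$.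
\end{proof}

\begin{proof}[Theorem~\ref{thm:C}(1) implies Theorem~\ref{thm:A}]
We have $\operatorname{depth}\widehat A=k$. If $2\le i<k$ and $\dim\widehat A/\mathfrak p=i-2$, then $\operatorname{depth}\widehat A_{\mathfrak p}\ge k-i+2\ge3$ by Lemma~\ref{lem:change}(a).
\end{proof}

In positive characteristic, Theorem~\ref{thm:B} is the case $k\ge3$ of the following argument of Peskine and Szpiro.

\begin{lemma}\label{lem:charp}
Let $R$ be a regular local ring of dimension $n$ containing a field of characteristic $p>0$, and let $k=\operatorname{depth}R/\mathfrak a$. Then $H^j_{\mathfrak a}(R)=0$ for $j>n-k$. Hence $\lambda_{j,i}(R/\mathfrak a)=0$ for all $j$ and all $i<k$.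
\end{lemma}

\begin{proof}
The Frobenius map of $R$ is flat, so applying it $e$ times to the matrices of a free resolution of $R/\mathfrak a$ gives a free resolution of $R/\mathfrak a^{[p^e]}$ of the same length $n-k$. The ideals $\mathfrak a^{[p^e]}$ are cofinal with the powers of $\mathfrak a$, so $H^j_{\mathfrak a}(R)=\varinjlim_e\operatorname{Ext}^j_R(R/\mathfrak a^{[p^e]},R)=0$ for $j>n-k$.
\end{proof}

In characteristic zero, Lemma~\ref{lem:change}(b) reduces Theorem~\ref{thm:B} to a power series ring over an algebraically closed field. If $\mathfrak a=0$, then $n\ge3$ and $H^j_{\mathfrak a}(R)=0$ for $j\ge1$, so there is nothing to prove. In Sections \ref{sec:derham} to \ref{sec:descent}, unless stated otherwise, we are in the following situation: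
\begin{equation}\label{eq:setup}
\begin{gathered}
K=\overline K,\quad \operatorname{char}K=0,\quad R=K[[x_1,\dots,x_n]],\quad 0\ne\mathfrak a\subseteq\mathfrak m,\\
\operatorname{depth}R/\mathfrak a\ge3,\quad W=\operatorname{Spec}R\setminus V(\mathfrak a).
\end{gathered}
\end{equation}
Then $n>\dim R/\mathfrak a\ge3$, so $n\ge4$. By Lemma~\ref{lem:change}(c), $H^j_{\mathfrak a}(R)=0$ for $j\ge n-1$. It remains to show that
\[
N=H^{n-2}_{\mathfrak a}(R)
\]
is zero.

\section{Detecting $N$ by de Rham cohomology}\label{sec:derham}

The module $N$ carries more structure than that of an $R$-module, and this structure determines it up to one vector space. By a \emph{$\mathbb D$-module} over $R=K[[x_1,\dots,x_n]]$ we mean an $R$-module $M$ with commuting $K$-linear operators $\partial_1,\dots,\partial_n$ such that $\partial_i(fv)=f\partial_iv+\frac{\partial f}{\partial x_i}v$. Localizations $R_b$ are $\mathbb D$-modules by the quotient rule, and the maps in the complex computing $H^j_{\mathfrak b}(R)$ commute with the $\partial_i$. So each $H^j_{\mathfrak b}(R)$ is a $\mathbb D$-module. The \emph{de Rham complex} of $M$ has terms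 $\bigoplus_{|I|=p}M\,dx_I$ and differential $v\,dx_I\mapsto\sum_i\partial_iv\,dx_i\wedge dx_I$. Its cohomology is denoted $H^p_{DR}(M)$. It vanishes for $p>n$, and $H^n_{DR}(M)=M/\sum_i\partial_iM$.

The module $E=H^n_{\mathfrak m}(R)$ is the injective hull of $K$. It has the $K$-basis $[x^{-\alpha-\mathbf 1}]$, $\alpha\in\mathbb N^n$, where $\mathbf 1=(1,\dots,1)$, and its socle is spanned by $\varepsilon=[x^{-\mathbf 1}]$. Since $\partial^\alpha\varepsilon=(-1)^{|\alpha|}\alpha!\,[x^{-\alpha-\mathbf 1}]$, in characteristic zero the elements $\partial^\alpha\varepsilon$ are also a basis. The subspace $\sum_i\partial_iE$ is spanned by those with $\alpha\ne0$, so $H^n_{DR}(E)=K\varepsilon$.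

\begin{lemma}\label{lem:structure}
Let $K$ be any field of characteristic zero and $M$ a $\mathbb D$-module over $R=K[[x_1,\dots,x_n]]$ in which every element is killed by a power of $\mathfrak m$. Let $V=\{v\in M:\mathfrak mv=0\}$. Then $M\cong E\otimes_KV$ as $\mathbb D$-modules, and $H^n_{DR}(M)\cong V$.
\end{lemma}

\begin{proof}
Define a $K$-linear map $\sigma:E\otimes_KV\to M$ by $\partial^\alpha\varepsilon\otimes v\mapsto\partial^\alpha v$. It commutes with the $\partial_i$. From $x_i\partial_i^a=\partial_i^ax_i-a\partial_i^{a-1}$ we get $x_i\partial^\alpha u=-\alpha_i\partial^{\alpha-\mathbf e_i}u$ whenever $\mathfrak mu=0$, both for $u=\varepsilon$ and for $u=v$. So $\sigma$ commutes with the $x_i$. A power series acts on a given element of an $\mathfrak m$-torsion module through a polynomial truncation, so $\sigma$ is $R$-linear. The socle of $E\otimes V$ is $\varepsilon\otimes V$, and $\sigma$ maps it bijectively onto the socle $V$ of $M$. Every nonzero submodule of an $\mathfrak m$-torsion module meets the socle, so $\sigma$ is injective. A direct sum of injective modules over a noetherian ring is injective,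 so $M=\sigma(E\otimes V)\oplus C$ as $R$-modules. The module $C$ is $\mathfrak m$-torsion with zero socle, hence zero. The last claim follows from $H^n_{DR}(E)=K\varepsilon$.
\end{proof}

So, once $N$ is known to be supported at $\mathfrak m$, it vanishes exactly when $H^n_{DR}(N)$ does. The point of this reformulation is that $H^n_{DR}(N)$ is a de Rham cohomology group of the scheme $W$. For an open $W'\subseteq\operatorname{Spec}R$ let $\Omega^\bullet_{W'}$ be the complex with terms $\bigoplus_{|I|=p}\mathcal O_{W'}dx_I$ and the usual $d$.

\begin{proposition}\label{prop:detect}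
Assume \eqref{eq:setup}.
\begin{enumerate}
\item[(a)] If $\mathbb H^{2n-3}(W,\Omega^\bullet_W)=0$, then $N=0$.
\item[(b)] Let $\mathfrak b\subseteq\mathfrak m$ be an ideal with $H^j_{\mathfrak b}(R)=0$ for all $j\ge n-2$, and let $W'=\operatorname{Spec}R\setminus V(\mathfrak b)$. Then $\mathbb H^{2n-3}(W',\Omega^\bullet_{W'})=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\mathfrak b=(b_1,\dots,b_\mu)\subseteq\mathfrak m$ be any ideal, and cover $W'$ by the affine opens $\operatorname{Spec}R_{b_\alpha}$. In the \v Cech double complex of $\Omega^\bullet_{W'}$ take \v Cech cohomology first. Since $\Omega^p_{W'}$ is free on the $dx_I$, row $q$ of the first page is the de Rham complex of the $\mathbb D$-module $H^q(W',\mathcal O)$, and we obtain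
\[
E_2^{p,q}=H^p_{DR}\bigl(H^q(W',\mathcal O)\bigr)\Longrightarrow\mathbb H^{p+q}(W',\Omega^\bullet_{W'}),\qquad 0\le p\le n .
\]
The \v Cech complex of $\mathcal O$ is the complex computing $H^\bullet_{\mathfrak b}(R)$ with its first term removed, so $H^q(W',\mathcal O)=H^{q+1}_{\mathfrak b}(R)$ as $\mathbb D$-modules for $q\ge1$. In total degree $2n-3$ the bound $p\le n$ forces $q\ge n-3\ge1$. Under the hypothesis of (b) all these rows vanish, which proves (b).

For (a) take $\mathfrak b=\mathfrak a$. The rows $q\ge n-2$ vanish, so the only term of total degree $2n-3$ that can be nonzero is $E_2^{n,n-3}=H^n_{DR}(N)$. The differentials $d_r$, $r\ge2$, leaving this position land in columns $p>n$, and those entering it start at $(n-r,\,n-4+r)$, in a row $q\ge n-2$. All are zero, so $\mathbb H^{2n-3}(W,\Omega^\bullet_W)\cong H^n_{DR}(N)$.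

By Lemma~\ref{lem:structure} it now suffices to show that $\operatorname{Supp}N\subseteq\{\mathfrak m\}$, for then every element of $N$ is killed by a power of $\mathfrak m$. Let $\mathfrak p\supseteq\mathfrak a$ with $s=\dim R/\mathfrak p\ge1$. Then $N_{\mathfrak p}=H^{n-2}_{\mathfrak aR_{\mathfrak p}}(R_{\mathfrak p})$, where $\dim R_{\mathfrak p}=n-s$ and $\operatorname{depth}(R/\mathfrak a)_{\mathfrak p}\ge3-s$. If $s=1$, the degree is $\dim R_{\mathfrak p}-1$ and the depth is at least $2$. If $s=2$, the degree is $\dim R_{\mathfrak p}$ and the depth is at least $1$. In both cases $N_{\mathfrak p}=0$ by Lemma~\ref{lem:change}(c). If $s\ge3$, the degree exceeds $\dim R_{\mathfrak p}$.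
\end{proof}

Theorem~\ref{thm:B} will follow once we find an ideal $\mathfrak b$ to which (DT) applies and whose complement has the same de Rham cohomology as $W$.

\section{The method in dimensions one and two}\label{sec:examples}

The two remaining steps do not use the depth hypothesis, and they are already visible for small $n$. In both examples $K$ has characteristic zero.

\begin{example}\label{ex:one}
Let $R=K[[x]]$ and $\mathfrak a=\mathfrak m$, so $W=\operatorname{Spec}K((x))$. Use $dx/x$ as a basis of $\Omega^1_W$. The de Rham complex is
\[
K((x))\longrightarrow K((x))\,\frac{dx}x,\qquad \sum_ja_jx^j\longmapsto\sum_jja_jx^j\,\frac{dx}x .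
\]
Let $C_\kappa$ be the subcomplex $x^{-\kappa}R\to x^{-\kappa}R\,\frac{dx}x$. The quotient $C_\kappa/C_{\kappa-1}$ is $K\to K$ with differential $-\kappa$, so it is acyclic for $\kappa\ne0$. Going up from $\kappa=0$, we see that $C_0$, the complex of forms with logarithmic poles, computes the cohomology of $W$. Going down from $\kappa=-1$, and using that $R$ is complete, we see that $C_{-1}=\mathfrak mC_0$ is acyclic: the form $\sum_{j\ge1}b_jx^j\frac{dx}x$ has the primitive $\sum_{j\ge1}\frac{b_j}jx^j$. What is left is
\[
L^\bullet=C_0/\mathfrak mC_0=\Bigl(K\xrightarrow{\ 0\ }K\,\frac{dx}x\Bigr),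
\]
a complex on the closed point. Both hypotheses matter. In characteristic $p$ the quotient $C_p/C_{p-1}$ is not acyclic. Over $P=K[x]_{(x)}$ the complex $xP\to xP\frac{dx}x$ is not acyclic, because $\frac{dx}{1-x}$ has a simple pole and so is not the differential of a rational function.
\end{example}

\begin{example}\label{ex:two}
Let $R=K[[x_1,x_2]]$, let $h\in x_2K[[x_2]]$ be an arbitrary power series, and let $\mathfrak a=(f)$ with $f=x_1\bigl(x_1-x_2(1+h)\bigr)$. We want to replace $h$ by something algebraic without changing the de Rham cohomology of $W$. Let $X$ be the blow-up of $\mathfrak m$. In the chart $x_1=x_2t$ we have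
\[
\mathfrak m\mathcal O_X=(x_2),\qquad f=x_2^2\,t\,u,\qquad u=t-1-h ,
\]
so the boundary $D$ consists of the exceptional line $X_0=V(x_2)$ and of $V(t)$ and $V(u)$, which cross it transversally at $t=0$ and $t=1$. At the remaining point of $X_0$, in the chart $x_2=x_1t'$, the function $f$ is $x_1^2$ times a unit. Near $t=1$ the logarithmic $1$-forms have the basis $\frac{dx_2}{x_2},\frac{du}u$, and
\[
u\equiv t-1,\qquad du=dt-x_2h'(x_2)\,\frac{dx_2}{x_2}\equiv dt\pmod{x_2}.
\]
Hence in $L^\bullet=\Omega^\bullet_X(\log D)/\mathfrak m\,\Omega^\bullet_X(\log D)$ a function $a(t)$ on $X_0$ has differential $a'(t)(t-1)\frac{du}u$, and where $u$ is invertible $\frac{du}u$ equals $\frac{dt}{t-1}$. The series $h$ has disappeared from the differential and from the gluing, so $L^\bullet$ is the same as for $h=0$.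

The proof below organizes this as follows. Replace $h$ by a variable $y$. Then $f=x_1(x_1-x_2(1+y))$ and the divisors $V(x_2)$, $V(t)$, $V(t-1-y)$ form a family over $K[[x_1,x_2,y]]$. The given data are the fiber over the section $y=h$, and the section $y=0$ gives the algebraic ideal $(x_1(x_1-x_2))$. It is essential that the family carries the resolution and not only the generator of $\mathfrak a$. The family $x_1(x_1-y)$ also gives $f$, along $y=x_2(1+h)$, but at $y=0$ it gives $x_1^2$, and the two branches have merged.
\end{example}

\section{Logarithmic forms over a power series ring}\label{sec:log}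

In this section $K$ is algebraically closed of characteristic zero.

\subsection*{Differentials}
K\"ahler differentials of a power series ring over $K$ are not finitely generated, because $df$ is not determined by the partial derivatives of $f$. We impose this relation. Let $T=K[[t_1,\dots,t_\nu]]$ with maximal ideal $\mathfrak m_T$, and let $C$ be a localization of a $T$-algebra of finite type. Put
\[
\Omega_C=\Omega_{C/K}\big/\langle\eta_f:f\in T\rangle,\qquad\eta_f=df-\sum_i\frac{\partial f}{\partial t_i}\,dt_i .
\]
This module is generated by the $dt_i$ and the differentials of finitely many algebra generators, and its formation commutes with localization. Writing $f_i=\partial f/\partial t_i$, we have in $\Omega^2_{C/K}$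
\[
d\eta_f=-\sum_idf_i\wedge dt_i=-\sum_i\eta_{f_i}\wedge dt_i-\sum_{i,j}\frac{\partial^2f}{\partial t_j\partial t_i}\,dt_j\wedge dt_i=-\sum_i\eta_{f_i}\wedge dt_i .
\]
So the ideal of $\Omega^\bullet_{C/K}$ generated by the $\eta_f$ is stable under $d$, and $\Omega^\bullet_C=\bigwedge^\bullet\Omega_C$ inherits $d$. For a $T$-scheme $X$ of finite type we obtain coherent sheaves $\Omega^p_X$ and a $K$-linear complex $\Omega^\bullet_X$. The derivations $\partial/\partial t_j$ kill every $\eta_f$, so $\Omega_T$ is free on the $dt_i$, and on open subsets of $\operatorname{Spec}T$ we recover the complex of Section~\ref{sec:derham}.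

The construction is functorial in the following sense. Let $\theta:T\to T'$ be a local $K$-homomorphism of power series rings, $\gamma_i=\theta(t_i)$, so that $\theta(f)=f(\gamma)$. Let $C\to C'$ be a homomorphism over $\theta$. The image of $\eta_f$ in $\Omega_{C'/K}$ is
\[
d(f(\gamma))-\sum_if_i(\gamma)\,d\gamma_i=\eta_{f(\gamma)}-\sum_if_i(\gamma)\,\eta_{\gamma_i},
\]
because the terms in the $dt'_j$ on the right cancel by the chain rule. So we obtain a $C$-linear chain map $\Omega^\bullet_C\to\Omega^\bullet_{C'}$.

\begin{lemma}\label{lem:free}
Let $X$ be of finite type over $T$, and let $p\in X$ be a point over $\mathfrak m_T$ with residue field $K$ such that $\mathcal O=\mathcal O_{X,p}$ is regular with rsop $u_1,\dots,u_d$. Then $\Omega_{\mathcal O}$ is free on $du_1,\dots,du_d$.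
\end{lemma}

\begin{proof}
We test against modules of finite length. Let $M$ be an $\mathcal O$-module with $\mathfrak m_p^eM=0$, and let $\delta:\mathcal O\to M$ be a $K$-derivation. By the Leibniz rule $\delta$ kills $\mathfrak m_p^{e+1}$. Write $f\in T$ as a polynomial plus $g\in\mathfrak m_T^{e+1}$. Then $\delta(g)=0$ and $\sum_ig_i\,\delta(t_i)\in\mathfrak m_T^eM=0$, so $\delta(f)=\sum_if_i\,\delta(t_i)$; that is, $\delta$ kills $\eta_f$ automatically. Since $\mathcal O/\mathfrak m_p^{e+1}=K[u]/(u)^{e+1}$,
\[
\operatorname{Hom}_{\mathcal O}(\Omega_{\mathcal O},M)=\operatorname{Der}_K(\mathcal O,M)=\operatorname{Der}_K\bigl(K[u]/(u)^{e+1},M\bigr)\cong M^d,\qquad\delta\mapsto(\delta(u_i))_i .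
\]
So the map $\rho:\mathcal O^d\to\Omega_{\mathcal O}$ sending the standard basis to the $du_i$ induces a bijection on $\operatorname{Hom}(-,M)$ for all such $M$. The cokernel of $\rho$ is finitely generated and has no nonzero map to $K$, so it is zero by Nakayama's lemma. Each projection $\mathcal O^d\to(\mathcal O/\mathfrak m_p^e)^d$ factors through $\rho$, so $\ker\rho\subseteq\bigcap_e\mathfrak m_p^e\mathcal O^d=0$.
\end{proof}

\subsection*{Good pairs}
We shall have to check the normal crossings condition for a deformed resolution, and we can control the deformation only along the closed fiber. The next definition asks for no more.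

\begin{definition}
A \emph{good pair} of dimension $d$ over $T$ is a nonempty proper $T$-scheme $X$ with finitely many effective Cartier divisors $D_i$ such that, at every closed point $p$ of $X_0=X\otimes_TK$, the ring $\mathcal O_{X,p}$ is regular of dimension $d$ and local equations of the $D_i$ through $p$ are part of an rsop. We put $D=\bigcup_iD_i$.
\end{definition}

The points $p$ have residue field $K$, since $X_0$ is of finite type over $K=\overline K$. We use repeatedly the following property of any proper $T$-scheme $X$.
\begin{equation}\label{eq:special}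
\text{Every nonempty closed subset $Z\subseteq X$ contains a closed point of $X_0$.}
\end{equation}
Indeed, the image of $Z$ in $\operatorname{Spec}T$ is closed and nonempty, so it contains $\mathfrak m_T$. Consequently an open set containing all closed points of $X_0$ is $X$, and a coherent sheaf whose stalks at these points vanish is zero.

Let $(X,D)$ be a good pair, $p$ a closed point of $X_0$, and $u_1,\dots,u_d$ an rsop at $p$ whose first $s$ members are equations of the $D_i$ through $p$. By Lemma~\ref{lem:free} and coherence, there is an affine neighborhood $U$ of $p$ on which the $u_j$ are defined, the $du_j$ form a basis of $\Omega^1_U$, the divisors through $p$ are $V(u_1),\dots,V(u_s)$, and no other $D_i$ meets $U$. We call $U$ a \emph{chart}. By \eqref{eq:special} the charts cover $X$. The basis dual to $(du_j)$ gives derivations $\partial_{u_j}$ of $\mathcal O_U$ with $df=\sum_j\partial_{u_j}f\,du_j$.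

Let $j:X\setminus D\to X$ be the inclusion and $\Omega^\bullet_X(*D)=j_*\Omega^\bullet_{X\setminus D}$. On a chart it is obtained from $\Omega^\bullet_X$ by inverting $u_1\cdots u_s$, and it contains $\Omega^\bullet_X$ because $\Omega^\bullet_X$ is locally free. Let $\Omega^1_X(\log D)\subseteq\Omega^1_X(*D)$ be generated locally by $\Omega^1_X$ and the forms $dg_i/g_i$, with $g_i$ a local equation of $D_i$. Multiplying $g_i$ by a unit $v$ adds $dv/v\in\Omega^1_X$, so this is well defined. On a chart it is free on $\frac{du_1}{u_1},\dots,\frac{du_s}{u_s},du_{s+1},\dots,du_d$. Put $\Omega^\bullet_X(\log D)=\bigwedge^\bullet\Omega^1_X(\log D)$. On a chart it is free on the exterior monomials $\omega_J$ in this basis, which are closed forms. For an integer vector $\kappa=(\kappa_i)$ indexed like the $D_i$, let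
\[
C_\kappa=\Omega^\bullet_X(\log D)\otimes\mathcal O_X\Bigl(\sum_i\kappa_iD_i\Bigr)\subseteq\Omega^\bullet_X(*D).
\]
On a chart $C_\kappa=u^{-\kappa}\Omega^\bullet_X(\log D)$, where $u^{-\kappa}=\prod_{i\le s}u_i^{-\kappa_i}$. The next lemma generalizes the computation of $C_\kappa/C_{\kappa-1}$ in Example~\ref{ex:one}.

\begin{lemma}\label{lem:twist}
Each $C_\kappa$ is a subcomplex of $\Omega^\bullet_X(*D)$. If $\kappa_i\ne0$, then $C_\kappa/C_{\kappa-\mathbf e_i}$ is acyclic.
\end{lemma}

\begin{proof}
On a chart,
\[
d(u^{-\kappa}f\omega_J)=u^{-\kappa}\Bigl(df-f\sum_{i\le s}\kappa_i\frac{du_i}{u_i}\Bigr)\wedge\omega_J ,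
\]
which proves the first claim. The quotient is supported on $D_i$, so we work on a chart with $D_i\cap U=V(u_1)$ and renumber so that $i=1$. Let $\xi=u_1\partial_{u_1}$ and let $\iota$ be contraction with $\xi$, the $\mathcal O$-linear antiderivation of $\Omega^\bullet_U(*D)$ with $\iota(df)=\xi f$. It sends $\frac{du_1}{u_1}$ to $1$ and the other basis elements to $0$. So $\iota\omega_J$ is $0$ or $\pm\omega_{J'}$, and $\iota$ preserves every $C_\kappa$. The operator $\mathcal L=d\iota+\iota d$ is a derivation, being the anticommutator of two antiderivations. It acts as $\xi$ on functions, and $\mathcal L\omega_J=d\iota\omega_J=0$. Therefore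
\[
\mathcal L(u^{-\kappa}f\omega_J)=u^{-\kappa}\bigl(-\kappa_1f+u_1\partial_{u_1}f\bigr)\omega_J\equiv-\kappa_1u^{-\kappa}f\omega_J\pmod{C_{\kappa-\mathbf e_1}} .
\]
Thus multiplication by $-\kappa_1$ is null-homotopic on the quotient, and $-\kappa_1$ is invertible in $K$ because the characteristic is zero.
\end{proof}

\begin{proposition}\label{prop:fiber}
Let $R=K[[x_1,\dots,x_n]]$, let $\mathfrak b\subseteq\mathfrak m$ be an ideal and $W'=\operatorname{Spec}R\setminus V(\mathfrak b)$. Let $(X,D)$ be a good pair over $R$ such that $X\setminus D\to\operatorname{Spec}R$ is an isomorphism onto $W'$ and $\mathfrak m\mathcal O_X=\mathcal O_X(-\sum_im_iD_i)$ with $m_i\ge0$. Then for all $q$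
\[
\mathbb H^q(W',\Omega^\bullet_{W'})\cong\mathbb H^q(X,L^\bullet),\qquad L^\bullet=\Omega^\bullet_X(\log D)/\mathfrak m\,\Omega^\bullet_X(\log D).
\]
\end{proposition}

The hypothesis on $\mathfrak m\mathcal O_X$ makes the $\mathfrak m$-adic filtration one of the filtrations of Lemma~\ref{lem:twist}: with $C=C_0$ and $m=(m_i)$ we have $\mathfrak m^eC=C_{-em}$. In particular $\mathfrak m^eC$ is a subcomplex.

\begin{proof}
\emph{Removing the poles.} Fix a finite cover of $X$ by charts $U_\beta$. The sets $U_\beta\setminus D$ are affine and cover $W'$, and the \v Cech double complexes of $\Omega^\bullet_X(*D)$ and of $\Omega^\bullet_{W'}$ for these covers coincide. So $\mathbb H^q(W',\Omega^\bullet_{W'})=\mathbb H^q(X,\Omega^\bullet_X(*D))$. The complex $\Omega^\bullet_X(*D)$ is the increasing union of the $C_{(e,\dots,e)}$, $e\ge0$. We reach these from $C_0$ by raising one coordinate of $\kappa$ at a time, and each step has quotient $C_\kappa/C_{\kappa-\mathbf e_i}$ with $\kappa_i\ge1$. By Lemma~\ref{lem:twist} every step is a quasi-isomorphism, and filtered colimits are exact, so $C\to\Omega^\bullet_X(*D)$ is a quasi-isomorphism.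

\emph{The $\mathfrak m$-adic steps.} Let $e\ge1$. We pass from $C_{-(e+1)m}$ to $C_{-em}$ in single steps whose quotients are $C_\kappa/C_{\kappa-\mathbf e_i}$ with $m_i>0$ and $\kappa_i\le-em_i<0$. So $\mathfrak m^eC/\mathfrak m^{e+1}C$ is acyclic, and $C/\mathfrak m^{e+1}C\to C/\mathfrak m^eC$ is a quasi-isomorphism. Hence $\varprojlim_e\mathbb H^q(X,C/\mathfrak m^eC)=\mathbb H^q(X,L^\bullet)$.

\emph{Passing to the limit.} It remains to show that $\mathbb H^q(X,C)\to\varprojlim_e\mathbb H^q(X,C/\mathfrak m^eC)$ is bijective. The theorem (FF) applies to single coherent sheaves, so we induct on the length of the complex. Let $C^{\ge p}$ be the subcomplex of terms of degree at least $p$. There are compatible exact sequences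
\[
0\to C^{\ge p+1}\to C^{\ge p}\to C^p[-p]\to0,\qquad 0\to\frac{C^{\ge p+1}}{\mathfrak m^eC^{\ge p+1}}\to\frac{C^{\ge p}}{\mathfrak m^eC^{\ge p}}\to\frac{C^p}{\mathfrak m^eC^p}[-p]\to0 .
\]
The groups $H^q(X,C^p/\mathfrak m^eC^p)$ are finitely generated $R/\mathfrak m^e$-modules by properness, hence finite-dimensional over $K$. By descending induction on $p$, all terms of the long exact sequences attached to the second family are finite-dimensional. Inverse limits are exact on sequences of finite-dimensional vector spaces by the Mittag-Leffler condition, so the limit over $e$ is again a long exact sequence. Compare it with the long exact sequence of the first family. By (FF), descending induction on $p$ and the five lemma, $\mathbb H^q(X,C^{\ge p})\cong\varprojlim_e\mathbb H^q(X,C^{\ge p}/\mathfrak m^eC^{\ge p})$ for all $p$ and $q$. Take $p=0$.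
\end{proof}

\section{Replacing $\mathfrak a$ by an algebraic ideal}\label{sec:descent}

We return to the situation \eqref{eq:setup}.

\subsection*{The resolution}
Apply (Res) to $J=\mathfrak a\mathfrak m$. Since $\mathfrak a\subseteq\mathfrak m$, we have $V(J)=V(\mathfrak a)$. We obtain $\pi:X\to\operatorname{Spec}R$ with $X$ regular and integral, an isomorphism over $W$. Let $D_i$ be the irreducible components of $D=\pi^{-1}(V(\mathfrak a))$, with reduced structure. The factor $\mathfrak m$ in $J$ serves to principalize $\mathfrak m$: if $J\mathcal O_{X,p}=(g)$, then $\mathfrak m\mathcal O_{X,p}\cdot g^{-1}\mathfrak a\mathcal O_{X,p}=\mathcal O_{X,p}$, so $\mathfrak m\mathcal O_X$ is an invertible ideal. It is trivial outside $D$, and $X$ is locally factorial, so $\mathfrak m\mathcal O_X=\mathcal O_X(-\sum_im_iD_i)$ with $m_i\ge0$. By (Dim) the local rings at closed points of $X_0$ have dimension $n$. So $(X,D)$ is a good pair of dimension $n$ satisfying the hypotheses of Proposition~\ref{prop:fiber} for $\mathfrak b=\mathfrak a$.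

\subsection*{Descent}
Let $P=K[x_1,\dots,x_n]_{(x)}$. It is excellent with $\widehat P=R$, so by (Pop) $R=\varinjlim B_\lambda$, a filtered colimit of smooth $P$-algebras of finite type. Finitely many elements of $R$, and finitely many polynomial identities between them, lift to $B_\lambda$ for large $\lambda$. Such identities survive under any homomorphism out of $B_\lambda$, but exactness of a complex does not. To preserve the depth we therefore record a certificate of exactness in the form of identities. The criterion (BE) supplies one, since a sequence of $n$ elements of $\mathfrak m$ is regular as soon as its ideal contains a power of each $x_j$. This is the purpose of (D4) below.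

\begin{lemma}\label{lem:descent}
For some $B=B_\lambda$, with structure map $\varphi:B\to R$, the following objects exist over $B$, and their base changes along $\varphi$ are the indicated objects over $R$.
\begin{enumerate}
\item[(D1)] Elements $f_1,\dots,f_\mu\in B$ mapping to minimal generators of $\mathfrak a$.
\item[(D2)] A proper $B$-scheme $X_B$ and closed subschemes $D_{i,B}$ with locally principal ideals $I_{i,B}$, lifting $X$ and the $D_i$, such that $(x_1,\dots,x_n)\mathcal O_{X_B}=\prod_iI_{i,B}^{m_i}$ and $X_B\setminus\bigcup_iD_{i,B}\to\operatorname{Spec}B$ is an isomorphism onto $\operatorname{Spec}B\setminus V(f)$.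
\item[(D3)] A complex $F_B:0\to F_l\to\dots\to F_1\to F_0=B$ of finite free modules with differentials $\alpha_q:F_q\to F_{q-1}$ and $\alpha_1=(f_1,\dots,f_\mu)$, lifting the minimal free resolution of $R/\mathfrak a$. Here $1\le l\le n-3$.
\item[(D4)] For each $1\le q\le l$, with $r_q$ as in (BE), elements $c_{q,1},\dots,c_{q,q}\in I_{r_q}(\alpha_q)$ and $c_{q,q+1},\dots,c_{q,n}\in B$, all mapping into $\mathfrak m$, such that $x_j^M\in(c_{q,1},\dots,c_{q,n})B$ for all $j$ and some $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(D1) and (D3) involve finitely many matrix entries and the identities $\alpha_q\alpha_{q+1}=0$.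

(D4) We first find such elements over $R$, where we denote the differentials of the minimal resolution by $\bar\alpha_q$ and its terms by $\bar F_q\neq0$. If $\bar\alpha_q=0$ for some $1\le q\le l$, then $\bar F_q=\operatorname{im}\bar\alpha_{q+1}\subseteq\mathfrak m\bar F_q$, which is impossible by Nakayama's lemma. Exactness over the fraction field of $R$ gives $r_q=\operatorname{rank}\bar\alpha_q$, so $r_q\ge1$, and $I_{r_q}(\bar\alpha_q)\subseteq\mathfrak m$ by minimality. By (BE) this ideal contains a regular sequence of length $q$, which extends to a system of parameters of $R$. Some power of each $x_j$ lies in the ideal it generates. The memberships in $I_{r_q}(\bar\alpha_q)$ and in this ideal are finitely many identities, and they lift.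

(D2) By EGA IV 8.8.2 and 8.10.5, $X$ descends to a proper $B_\lambda$-scheme of finite presentation. Choose a finite affine open cover $(U_\beta)$ of $X$ such that the ideal of $D_i$ is generated on $U_\beta$ by one element $g_{i,\beta}$. The cover descends to an affine open cover for large $\lambda$ (EGA IV 8.2.11, 8.3.11, 8.10.5). The intersections $U_\beta\cap U_{\beta'}$ are affine at every level by separatedness, and the coordinate rings over $R$ are the colimits of those over the $B_\lambda$. So the following elements and identities descend:
\begin{itemize}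
\item the $g_{i,\beta}$, and $g_{i,\beta}=vg_{i,\beta'}$, $vv'=1$ on overlaps; thus the ideals $(g_{i,\beta})$ glue to an ideal sheaf $I_{i,B}$;
\item $x_j\in(\prod_ig_{i,\beta}^{m_i})$ for all $j$, and $\prod_ig_{i,\beta}^{m_i}\in(x_1,\dots,x_n)$;
\item $f_j^{M'}\in(\prod_ig_{i,\beta})$ for all $j$, and $(\prod_ig_{i,\beta})^{M'}\in(f_1,\dots,f_\mu)$, for some $M'$; over $R$ these hold because $D=\pi^{-1}(V(\mathfrak a))$.
\end{itemize}
The second item is the formula for $(x)\mathcal O_{X_B}$. By the third, $X_B\setminus\bigcup_iD_{i,B}$ is the preimage of the quasi-compact open set $\operatorname{Spec}B\setminus V(f)$. The morphism over this open set becomes an isomorphism in the limit, hence for large $\lambda$ (EGA IV 8.10.5).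
\end{proof}

Nothing is claimed about regularity of $X_B$ or about the $I_{i,B}$ being invertible. These properties will be recovered near the closed fiber in Lemma~\ref{lem:family}.

\subsection*{Two sections}
Let $B'$ be the localization of $B$ at $\varphi^{-1}(\mathfrak m)$. Then $\varphi$ extends to a local map $B'\to R$, the residue field of $B'$ is a $K$-subalgebra of $K$, hence equal to $K$, and $P\to B'$ is local. By smoothness $B'$ is flat over $P$ and $B'/(x)B'$ is a regular local ring, say of dimension $r$. Lift an rsop of it to $y_1,\dots,y_r\in B'$. Flatness gives $\dim B'=n+r$, and $x,y$ generate the maximal ideal. So $B'$ is regular with rsop $x,y$, and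
\[
Q=\widehat{B'}=K[[x_1,\dots,x_n,y_1,\dots,y_r]],\qquad\mathfrak n=(x,y)Q .
\]
We regard $R=K[[x]]$ as a subring of $Q$. Put $h_j=\varphi(y_j)\in\mathfrak m$ and $w_j=y_j-h_j\in Q$. Consider the two local $R$-algebra maps
\[
\widehat\varphi:Q\to R,\quad y_j\mapsto h_j,\qquad\qquad\widehat\psi:Q\to R,\quad y_j\mapsto0 .
\]
The first is the extension of $\varphi$ by continuity. Since $(x,w)=(x,y)=\mathfrak n$, we have $Q=K[[x,w]]$, so $\ker\widehat\varphi=(w)$, and $\ker\widehat\psi=(y)$. Let $\psi$ denote the restriction of $\widehat\psi$ to $B$ or $B'$, and put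
\[
\mathfrak a_\psi=(\psi(f_1),\dots,\psi(f_\mu))R\subseteq\mathfrak m,\qquad W_\psi=\operatorname{Spec}R\setminus V(\mathfrak a_\psi).
\]
The maps $\varphi$ and $\psi$ agree on $P$ and modulo $\mathfrak m$, and no closer agreement is needed. As in Example~\ref{ex:two}, the necessary precision is contained in the data (D2) and (D4) over $B$.

\begin{lemma}\label{lem:psi}
We have $\operatorname{depth}R/\mathfrak a_\psi\ge3$ and $H^j_{\mathfrak a_\psi}(R)=0$ for all $j\ge n-2$.
\end{lemma}

\begin{proof}
Fix $q$ and apply $\psi$ to (D4). The $c_{q,j}$ lie in the maximal ideal of $B'$ and $\psi$ is local, so the $n$ elements $\psi(c_{q,j})$ lie in $\mathfrak m$. Their ideal contains $\psi(x_j^M)=x_j^M$ for all $j$, so they form a system of parameters of $R$, hence a regular sequence. The first $q$ of them lie in $I_{r_q}(\psi(\alpha_q))$, which therefore has grade at least $q$. The complex $F_B\otimes_{B,\psi}R$ has the same ranks as $F_B$, so it is acyclic by (BE). It is a free resolution of $R/\mathfrak a_\psi$ of length $l\le n-3$, and the Auslander--Buchsbaum formula gives the depth bound.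

Let $S=B'/(y)B'$. It is a regular local ring of dimension $n$, essentially of finite type over $K$ because $B'$ is, and $\widehat S=Q/(y)Q\cong R$ via $\widehat\psi$. So $\psi$ factors as $B'\to S\to\widehat S=R$, and $\mathfrak a_\psi=\mathfrak a_SR$ with $\mathfrak a_S=(f)S$. The completion of $S/\mathfrak a_S$ is $R/\mathfrak a_\psi$, so $\operatorname{depth}S/\mathfrak a_S\ge3$. By (DT), $H^j_{\mathfrak a_S}(S)=0$ for $j\ge n-2$, and flat base change gives the claim.
\end{proof}

Now let $\mathcal X=X_B\times_BQ$ and $\mathcal D_i=D_{i,B}\times_BQ$, and let $X_\psi=\mathcal X\times_{Q,\widehat\psi}R$ and $D_{\psi,i}=\mathcal D_i\cap X_\psi$. Inside $\mathcal X$ we have $X=V(w)$, $D_i=\mathcal D_i\cap X$, and $X_\psi=V(y)$. The closed fibers of $\mathcal X$ over $Q$ and of $X$ and $X_\psi$ over $R$ are all $X_0=V(\mathfrak n)$.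

\begin{lemma}\label{lem:family}
\begin{enumerate}
\item[(a)] $(\mathcal X,\mathcal D)$ is a good pair of dimension $n+r$ over $Q$. At each closed point $p$ of $X_0$, with local equations $g_i$ of the $\mathcal D_i$ through $p$, there are elements $v_j\in\mathcal O_{\mathcal X,p}$ such that both $\{g_i\}\cup\{v_j\}\cup\{w_1,\dots,w_r\}$ and $\{g_i\}\cup\{v_j\}\cup\{y_1,\dots,y_r\}$ are rsop's.
\item[(b)] $(X_\psi,D_\psi)$ is a good pair of dimension $n$ over $R$ satisfying the hypotheses of Proposition~\ref{prop:fiber} for $\mathfrak b=\mathfrak a_\psi$, with the same integers $m_i$.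
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal O=\mathcal O_{\mathcal X,p}$, so that $\mathcal O/(w)=\mathcal O_{X,p}$ is regular of dimension $n$. The images of the $g_i$ are local equations of the $D_i$ through $p$. Complete them to an rsop of $\mathcal O_{X,p}$ and lift the new elements to $v_j\in\mathcal O$. The $n+r$ elements $g_i,v_j,w_j$ generate the maximal ideal of $\mathcal O$. To conclude that they form an rsop we need $\dim\mathcal O\ge n+r$. Flatness of $\mathcal X$ over $Q$ is not available, so we use the birationality recorded in (D2).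

The image of $g=\prod_ig_i$ in the domain $\mathcal O_{X,p}$ is nonzero, so $g$ is not nilpotent, and some prime of $\mathcal O$ does not contain $g$. It defines a point $\zeta\in\mathcal X$ specializing to $p$ and lying on no $\mathcal D_i$ through $p$. It lies on no other $\mathcal D_i$ either, since these are closed and miss $p$. So $p$ lies in the closure $Z$ of the nonempty open set $\mathcal X\setminus\bigcup_i\mathcal D_i$, which by (D2) is isomorphic to the integral scheme $\operatorname{Spec}Q\setminus V(f)$. With its reduced structure $Z$ is integral, of finite type and birational over $\operatorname{Spec}Q$. By (Dim), $\dim\mathcal O_{Z,p}=n+r$, and $\mathcal O_{Z,p}$ is a quotient of $\mathcal O$.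

Hence $\mathcal O$ is regular of dimension $n+r$ with rsop $g_i,v_j,w_j$. In particular the ideal of each $\mathcal D_i$ is generated at $p$ by a nonzerodivisor. Every point of $\mathcal X$ specializes to such a $p$ by \eqref{eq:special}, so the $\mathcal D_i$ are effective Cartier divisors.

By (D2), $(x)\mathcal O=(\prod_ig_i^{m_i})$, the product over the $\mathcal D_i$ through $p$. This ideal is proper because $p$ lies over $\mathfrak n$, so it is contained in $(g_{i_0})$ for some $i_0$ with $m_{i_0}\ge1$. Then $y_j-w_j=h_j\in(x)\mathcal O\subseteq(g_{i_0})$, so $g_i,v_j,y_j$ generate the same ideal as $g_i,v_j,w_j$, and they too form an rsop.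

(b) The scheme $X_\psi$ is proper over $R$ and contains $X_0\ne\emptyset$. By (a), $\mathcal O_{X_\psi,p}=\mathcal O/(y)$ is regular of dimension $n$ with rsop the images of $g_i,v_j$, and the $D_{\psi,i}$ are Cartier by the same specialization argument. The other two hypotheses are the base changes along $\psi$ of the two properties in (D2), because $\psi(x_j)=x_j$.
\end{proof}

\begin{proposition}\label{prop:compare}
$\mathbb H^q(W,\Omega^\bullet_W)\cong\mathbb H^q(W_\psi,\Omega^\bullet_{W_\psi})$ for all $q$.
\end{proposition}

\begin{proof}
Let $L^\bullet$ and $L^\bullet_\psi$ be the complexes of Proposition~\ref{prop:fiber} for $(X,D)$ and $(X_\psi,D_\psi)$, viewed on $\mathcal X$ by direct image along the closed immersions; this does not change hypercohomology. We show that both are the same quotient of $\Omega^\bullet=\Omega^\bullet_{\mathcal X}(\log\mathcal D)$, formed relative to $Q$.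

Functoriality for $\widehat\varphi$ gives an $\mathcal O_{\mathcal X}$-linear chain map $\Omega^\bullet_{\mathcal X}(*\mathcal D)\to\Omega^\bullet_X(*D)$. It sends $dg_i/g_i$ to the corresponding form on $X$, so it restricts to $\Omega^\bullet\to\Omega^\bullet_X(\log D)$. At a closed point $p$ of $X_0$ use the first rsop of Lemma~\ref{lem:family}(a). The module $\Omega^1_p$ is free over $\mathcal O$ on $\frac{dg_i}{g_i},dv_j,dw_j$. The elements $\frac{dg_i}{g_i},dv_j$ map to a basis of $\Omega^1_X(\log D)_p$ over $\mathcal O/(w)$, and $dw_j\mapsto0$. So exterior monomials containing some $dw_j$ map to zero and the others map to a basis. The map is therefore surjective at $p$ with kernel $(w)\Omega^\bullet_p+\sum_jdw_j\wedge\Omega^{\bullet-1}_p$. Dividing further by $\mathfrak m=(x)$ and using $(x,w)=\mathfrak n$, we see that $\Omega^\bullet\to L^\bullet$ is surjective at $p$ with kernel the stalk of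
\[
G^\bullet=\mathfrak n\Omega^\bullet+\sum_jdw_j\wedge\Omega^{\bullet-1}.
\]
The map $\Omega^\bullet\to L^\bullet$ kills $G^\bullet$, and in each degree the induced map $\Omega^\bullet/G^\bullet\to L^\bullet$ is a map of coherent sheaves that is bijective at all closed points of $X_0$. By \eqref{eq:special} it is bijective. The same argument with $\widehat\psi$ and the second rsop gives $L^\bullet_\psi=\Omega^\bullet/G^\bullet_\psi$ with $G^\bullet_\psi=\mathfrak n\Omega^\bullet+\sum_jdy_j\wedge\Omega^{\bullet-1}$. In both cases the differential is induced by $d$ on $\Omega^\bullet$.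

By (D2), $(x)\Omega^\bullet$ is the complex $C_{-m}$ of the good pair $(\mathcal X,\mathcal D)$, so it is stable under $d$ by Lemma~\ref{lem:twist}. Since $h_j$ is a section of $(x)\Omega^0$, we get $dy_j-dw_j=dh_j\in(x)\Omega^1\subseteq\mathfrak n\Omega^1$. Hence $G^\bullet=G^\bullet_\psi$ and $L^\bullet=L^\bullet_\psi$. Now apply Proposition~\ref{prop:fiber} to $(X,D)$ and to $(X_\psi,D_\psi)$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:psi} and Proposition~\ref{prop:detect}(b) with $\mathfrak b=\mathfrak a_\psi$, we have $\mathbb H^{2n-3}(W_\psi,\Omega^\bullet_{W_\psi})=0$. By Proposition~\ref{prop:compare}, $\mathbb H^{2n-3}(W,\Omega^\bullet_W)=0$. By Proposition~\ref{prop:detect}(a), $N=0$. With the reductions of Section~\ref{sec:reduction} this proves Theorem~\ref{thm:B}, and with it Theorems~\ref{thm:C}(1) and~\ref{thm:A}.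
\end{proof}

The hypothesis $\operatorname{depth}R/\mathfrak a\ge3$ entered twice: in Proposition~\ref{prop:detect}(a), to kill the higher rows of the spectral sequence and to confine $N$ to the closed point, and in Lemma~\ref{lem:psi}, through the length of the resolution, to apply (DT).

\section{Determinantal rings with $\lambda_{i-3,i}\ne0$}\label{sec:sharp}

To prove Theorem~\ref{thm:C}(2) we need Cohen--Macaulay rings of large depth for which $(V_3)$ fails. Ideals of $2\times2$ minors of a matrix with two rows provide them, and adjoining $s$ variables moves the nonzero number from $\lambda_{0,3}$ to $\lambda_{s,s+3}$.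

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Let $3\le i<k$, and put $s=i-3\ge0$ and $m=k-i+1\ge2$. Let $K$ be a field of characteristic zero, $S_0$ the polynomial ring over $K$ in the $n_0=2(m+1)$ entries of the matrix
\[
\begin{pmatrix}a_0&a_1&\cdots&a_m\\ b_0&b_1&\cdots&b_m\end{pmatrix},
\]
$I\subset S_0$ the ideal of $2\times2$ minors, and $(R_0,\mathfrak m_0)$ the completion of $S_0$ at the origin. The determinantal ring $R_0/IR_0$ is Cohen--Macaulay of dimension $m+2$. By Bruns and Schw\"anzl \cite{BS}, the ideal of $t\times t$ minors of a generic $p\times q$ matrix in characteristic zero has cohomological dimension $pq-t^2+1$; that is, this is the largest degree in which its local cohomology is nonzero. Hence $M_0=H^{n_0-3}_I(S_0)\ne0$, and $n_0-3=2m-1>m$.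

The identity
\[
a_0(a_jb_l-a_lb_j)=a_j(a_0b_l-a_lb_0)-a_l(a_0b_j-a_jb_0)
\]
shows that after inverting $a_0$ the ideal $I$ is generated by the $m$ minors $a_0b_j-a_jb_0$, $1\le j\le m$. By symmetry in the rows and columns the same holds after inverting any entry. Since $n_0-3>m$, the module $M_0$ vanishes after inverting any entry, so each of its elements is killed by a power of the ideal of the origin. Therefore $H^{n_0-3}_{IR_0}(R_0)=M_0\otimes_{S_0}R_0=M_0$ is nonzero and $\mathfrak m_0$-torsion. By Lemma~\ref{lem:structure} it is isomorphic to $H^{n_0}_{\mathfrak m_0}(R_0)\otimes_KV$ with $V\ne0$.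

Put $R=R_0[[y_1,\dots,y_s]]$, $n=n_0+s$, and $A=R/IR=(R_0/IR_0)[[y_1,\dots,y_s]]$. Then $A$ is Cohen--Macaulay of depth $m+2+s=k$, and $n-i=n_0-3$. By flat base change,
\[
H^{n-i}_{IR}(R)=H^{n_0-3}_{IR_0}(R_0)\otimes_{R_0}R\cong H^{n_0}_{\mathfrak m_0R}(R)\otimes_KV .
\]
The ideal $\mathfrak m_0R$ is generated by a regular sequence of length $n_0=n-s$, so \eqref{eq:ci} gives $\operatorname{Ext}^s_R(K,H^{n_0}_{\mathfrak m_0R}(R))\cong K$. The functor $\operatorname{Ext}^s_R(K,-)$ commutes with direct sums because $K$ has a resolution by finite free modules. Hence $\lambda_{i-3,i}(A)=\lambda_{s,i}(A)=\dim_KV\ne0$.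
\end{proof}

The smallest case is $i=3$, $k=4$: a $2\times3$ matrix, with $n=6$, depth $4$, and $H^3_I(R)\ne0$. In characteristic $p$ this module vanishes by Lemma~\ref{lem:charp}.

\begin{thebibliography}{9}

\bibitem{BS}
Bruns and Schw\"anzl, \emph{The number of equations defining a determinantal variety}, 1990.

\bibitem{DT}
Dao and Takagi, \emph{On the relationship between depth and cohomological dimension}, Compositio Math. \textbf{152} (2016).

\bibitem{Lyu}
Lyubeznik, Invent. Math. (1993).

\bibitem{Var}
Matteo Varbaro, \emph{Cohomological and projective dimensions}, arXiv:1204.3280 (2012).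

\end{thebibliography}
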